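# Covers of a cyclic curve branched at one moving point, and full Belyi maps of equal degree

## 1. A curve, a moving point, and the covers it carries

Fix a finite nonabelian simple group $G$ and an odd prime $\ell$ dividing $|G|$. Such an $\ell$ exists, because a group of $2$-power order is solvable. Let $N=\ell^k$, and let $b\in\{1,\dots,N-1\}$ satisfy $\ell\nmid b(b+1)$. For $\lambda\in\mathbb C\smallsetminus\{0,1\}$ let $C_\lambda=C_{b,\lambda}$ be the smooth projective curve with affine equation
$$w^N\lambda(1-\lambda)^b=u(1-u)^b,\qquad\text{with the marked point}\quad \sigma(\lambda)=(u,w)=(\lambda,1). \tag{1}$$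

The function $u$ makes $C_\lambda$ a cyclic cover of $\mathbb P^1$ of degree $N$, and $\sigma(\lambda)$ is a point above $u=\lambda$. Now look at the connected Galois covers of $C_\lambda$ with group $G$ that are branched at $\sigma(\lambda)$ and nowhere else. Up to isomorphism there are finitely many. When $\lambda$ runs along a loop in $\mathbb P^1\smallsetminus\{0,1,\infty\}$, the pair $(C_\lambda,\sigma(\lambda))$ returns to itself and the covers are permuted. So the pairs ($\lambda$, cover of $C_\lambda$) form a finite covering of $\mathbb P^1\smallsetminus\{0,1,\infty\}$. Filling in the three missing points, we get a map of smooth projective curves $Y_b\to\mathbb P^1$ whose critical values lie in $\{0,1,\infty\}$.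

This construction is a machine for producing many such maps *of the same degree*. The degree counts $G$-covers of a one-pointed surface, so it depends only on the genus of $C_\lambda$. We will see that this genus is $(N-1)/2$, whatever $b$ is, and there are $(1-\frac2\ell)N$ admissible values of $b$. Three things must be shown: the monodromy group is as large as possible, different $b$ give different maps, and the maps are defined over $\mathbb Q$ with good reduction away from $|G|$. We shall restrict the covers to those with a suitable kind of branching at $\sigma(\lambda)$, and one of our tasks is to find out which kind.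

## 2. Full Belyi maps with prescribed bad primes

**Definition (Belyi map, full).** A *Belyi map* is a finite map $\pi:\mathsf Y\to\mathbb P^1$ from a smooth projective curve whose critical values all lie in $\{0,1,\infty\}$. A Belyi map of degree $m$ is *full* if $\mathsf Y$ is connected and the monodromy group is $A_m$ or $S_m$. Isomorphisms of Belyi maps are over the identity of $\mathbb P^1$.

**Definition (bad reduction within $\mathcal P$).** Let $\mathcal P$ be a finite set of primes. A Belyi map over $\mathbb Q$ has *bad reduction within $\mathcal P$* if every prime of bad reduction lies in $\mathcal P$. Good reduction at $p$ will always be proved in this strong sense: $\pi$ extends to a finite morphism $\mathcal Y\to\mathbb P^1_{\mathbb Z_{(p)}}$ with $\mathcal Y$ smooth and projective over $\mathbb Z_{(p)}$, étale over $\mathbb P^1\smallsetminus\{0,1,\infty\}$.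

Let $B_{\mathcal P}(m)$ be the number of isomorphism classes of full degree $m$ Belyi maps defined over $\mathbb Q$ with bad reduction within $\mathcal P$. The statement to be decided comes from David P. Roberts, "Hurwitz-Belyi Maps", arXiv:1608.08302 (2016): *if $\mathcal P$ contains the set of primes dividing the order of a finite nonabelian simple group, then the numbers $B_{\mathcal P}(m)$ can be arbitrarily large, i.e. for every $n$ there is an $m$ with $B_{\mathcal P}(m)\ge n$.* For example $\mathcal P=\{2,3,5\}$ qualifies, because of $A_5$. The statement is true.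

**Main Theorem.** Let $G$ be a finite nonabelian simple group such that all primes dividing $|G|$ lie in $\mathcal P$, and let $\ell$ be an odd prime dividing $|G|$. For every sufficiently large $N=\ell^k$ there is an integer $m_N\le|G|^{N-1}$ with
$$B_{\mathcal P}(m_N)\ \ge\ \Bigl(1-\frac2\ell\Bigr)N\ \ge\ \frac N3,$$
and $m_N\to\infty$. In particular the numbers $B_{\mathcal P}(m)$ are unbounded. The maps produced have monodromy group exactly $A_{m_N}$, their ramification indices are powers of $\ell$, they have good reduction at all primes not dividing $|G|$, and they are pairwise non-isomorphic even over $\mathbb C$.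

If one also allows isomorphisms that permute $\{0,1,\infty\}$, the lower bounds are divided by at most $6$.

**Example (explicit polynomials, and where they stop).** The map $t\mapsto t^m$ is a Belyi map, but its monodromy is cyclic, so it is not full for $m\ge4$. A better first try is, for $1\le k<m$ with $\gcd(k,m)=1$,
$$f_{k,m}(t)=\frac{m^m}{k^k(m-k)^{m-k}}\,t^k(1-t)^{m-k},\qquad\text{e.g. } f_{2,3}(t)=\tfrac{27}4t^2(1-t).$$
The derivative is a constant times $t^{k-1}(1-t)^{m-k-1}(k-mt)$, and $f_{k,m}(k/m)=1$. So $f_{k,m}$ is a Belyi map, and above $1$ it has exactly one ramified point, of index $2$; the monodromy group contains a transposition.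

The group is primitive. Suppose $f=g\circ h$ with polynomials $g,h$ of degrees $n,d\ge2$. (If the group were imprimitive, $f$ would factor; total ramification at $\infty$ allows us to take polynomials.) If a finite critical point $c$ of $g$ had $g(c)=1$, then every point of $h^{-1}(c)$ would be ramified over $1$. So $h^{-1}(c)$ would be one point, and $f$ would have index at least $2d\ge4$ there, which is impossible. So all $n-1$ finite critical points of $g$, counted with multiplicity, lie over $0$. Hence $g$ has one zero, $g=\mathrm{const}\cdot(s-c)^n$, and $n$ divides both $k$ and $m-k$, against $\gcd(k,m)=1$. A primitive group containing a transposition is $S_m$, so $f_{k,m}$ is full.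

For $p\nmid mk(m-k)$ all constants above are $p$-units. The same formula defines a finite map over $\mathbb Z_{(p)}$, étale away from $t=0,1,\infty,k/m$, hence étale over $\mathbb P^1\smallsetminus\{0,1,\infty\}$. So we control the bad primes when $k$, $m-k$, $m$ have prime factors in $\mathcal P$ only. But then $\frac km+\frac{m-k}m=1$ is a solution of the $\mathcal P$-unit equation, and that equation has only finitely many solutions. So for fixed $\mathcal P$ this criterion certifies only finitely many maps in total. The addition $k+(m-k)=m$ is what stops this approach, and a construction that gives control of primes without an equation of this kind is needed. In Section 1 the only primes that will enter are those dividing $|G|$, and $N$ is made of them.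

## 3. The monodromy of the one-pointed family

This section computes how a loop of $\lambda$'s acts, and shows why the covers must be branched at the moving point.

**The curve.** Write $U=\mathbb P^1\smallsetminus\{0,1,\infty\}$. Let $A=\mu_N(\mathbb C)$ act on $C_\lambda$ by $\alpha\cdot(u,w)=(u,\alpha w)$, and let $\nu:C_\lambda\to\mathbb P^1$ be the function $u$. The right side of (1) has order $1,\ b,\ -(1+b)$ at $u=0,1,\infty$. These are prime to $\ell$, so $\nu$ is totally ramified over $0,1,\infty$; it is unramified elsewhere. In particular $C_\lambda$ is connected, and Riemann–Hurwitz gives $2g-2=-2N+3(N-1)$, that is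
$$g=\frac{N-1}2 .$$
The condition $\ell\nmid b(b+1)$ excludes two of the $\ell$ residue classes modulo $\ell$, so there are $(1-\frac2\ell)N$ admissible $b$. For $N=5$ they are $1,2,3$; for $N=9$ they are $1,4,7$.

**Base point and loops.** Fix a transcendental number $\lambda_0\in(0,1)$. (Transcendence is used only in Section 13.) Products of paths are read from left to right. Let $x,y$ be the positively oriented circles through $\lambda_0$ centered at $0$ and at $1$; they meet only in $\lambda_0$. The group $F_2=\pi_1(U(\mathbb C),\lambda_0)$ is free on $x,y$, and $z=(xy)^{-1}$ is freely homotopic to a simple loop around $\infty$. Put $C=C_{b,\lambda_0}$ and $t=\sigma(\lambda_0)$.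

**Mapping class groups.** Let $(\Sigma_g,t)$ be a closed oriented surface of genus $g\ge2$ with a marked point, and $F=\pi_1(\Sigma_g\smallsetminus t)$. It is free on standard generators $a_1,b_1,\dots,a_g,b_g$, and $\partial=\prod_i[a_i,b_i]$ is the loop around $t$, with $[a,b]=aba^{-1}b^{-1}$. Let $\mathrm{Mod}(\Sigma_g,t)$ be the group of isotopy classes of orientation-preserving homeomorphisms fixing $t$. A class $f$ acts on $F$ by $f_*$, well defined up to inner automorphisms. For a loop $\gamma$ at $t$, $\mathrm{Push}(\gamma)$ is the end of an isotopy of $\Sigma_g$ that drags $t$ along $\gamma$; it depends only on the class of $\gamma$ in $\pi_1(\Sigma_g,t)$. We use these facts (see Farb–Margalit, *A Primer on Mapping Class Groups*).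

* (M1) Dehn–Nielsen–Baer: $\mathrm{Mod}(\Sigma_g)\to\mathrm{Out}(\pi_1(\Sigma_g))$ is injective, and every $\theta\in\mathrm{Aut}(F)$ with $\theta(\partial)$ conjugate to $\partial^{\pm1}$ is induced, up to inner automorphisms, by a homeomorphism of $(\Sigma_g,t)$.
* (M2) Birman exact sequence: the kernel of $\mathrm{Mod}(\Sigma_g,t)\to\mathrm{Mod}(\Sigma_g)$ is $\mathrm{Push}(\pi_1(\Sigma_g,t))$.
* (M3) If $\gamma$ is simple, with push-offs $\gamma_+,\gamma_-$ to its two sides, then $\mathrm{Push}(\gamma)=(T_{\gamma_+}T_{\gamma_-}^{-1})^{\pm1}$, where $T_c$ is the Dehn twist along $c$ and the sign depends on conventions.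
* (M4) Change of coordinates: simple closed curves in $\Sigma_g\smallsetminus t$ of the same topological type are exchanged by orientation-preserving homeomorphisms of $(\Sigma_g,t)$.

In (M1), if $\theta(\partial)$ is conjugate to $\partial$ itself, the homeomorphism preserves orientation. Indeed a reversing one sends $\partial$ to a conjugate of $\partial^{-1}$, and $\partial$ is not conjugate to $\partial^{-1}$: if $h\partial h^{-1}=\partial^{-1}$ in the free group $F$, then $h\ne 1$ and $h^2$ commutes with $\partial$. The centralizer of $h^2$ is cyclic and contains $h$ and $\partial$, so $h$ commutes with $\partial$ and $\partial^2=1$, a contradiction.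

**The monodromy formula.** Let $\delta:[0,1]\to U(\mathbb C)$ be a loop at $\lambda_0$. Let $r(s)$ be continuous with $r(0)=1$ and
$$r(s)^N=\frac{\delta(s)(1-\delta(s))^b}{\lambda_0(1-\lambda_0)^b}.$$
If $(u,w)\in C_{\delta(s)}$, then $(r(s)w)^N\lambda_0(1-\lambda_0)^b=w^N\delta(s)(1-\delta(s))^b=u(1-u)^b$. So $i_s:(u,w)\mapsto(u,r(s)w)$ is an isomorphism $C_{\delta(s)}\to C$. It sends $\sigma(\delta(s))$ to $(\delta(s),r(s))=\tilde\delta(s)$, where $\tilde\delta$ is the lift of $\delta$ to $C$ that starts at $t$. Put $\alpha=r(1)\in A$. Then $\tilde\delta(1)=\alpha t$ and $i_1=\alpha$. Let $P_s$ be an isotopy of $C$, supported near the path $\tilde\delta$, with $P_0=\mathrm{id}$ and $P_s(t)=\tilde\delta(s)$. The maps $i_s^{-1}P_s:C\to C_{\delta(s)}$ carry $t$ to $\sigma(\delta(s))$, so they trivialize the family of pointed curves along $\delta$. The monodromy of $\delta$ is therefore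
$$f_\delta=\alpha^{-1}\circ P_1\in\mathrm{Mod}(C,t). \tag{2}$$
The map $\delta\mapsto\alpha$ is a homomorphism $F_2\to A$. With $\zeta=e^{2\pi i/N}$ it sends $x\mapsto\zeta$ (along $x$ the factor $\delta$ winds once around $0$ and $1-\delta$ does not) and $y\mapsto\zeta^b$. Let $K_b$ be its kernel. For $\delta\in K_b$ the lift $\tilde\delta$ is closed and $f_\delta=\mathrm{Push}(\tilde\delta)$.

**Unramified covers fail.** All curves $C_\lambda$ are isomorphic, so one might hope to use unramified $G$-covers of $C_\lambda$, that is, surjections $\varphi:\pi_1(C)\to G$ modulo $\mathrm{Aut}(G)$. But for $\delta\in K_b$ the map $f_\delta$ is a point push. It is isotopic to the identity once $t$ is forgotten, so it acts on $\pi_1(C)$ by an inner automorphism and fixes every class $[\varphi]$. Hence $F_2$ acts through $F_2/K_b\cong A$, which is cyclic of order $N$, and no orbit with more than $3$ elements can be full. All the useful monodromy must come from point pushes, and they act only on covers with $\varphi(\partial)\ne1$. So the cover has to be branched at the moving point.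

## 4. An involution with a rational lift

Which branching type should $\varphi(\partial)$ have? There are two constraints. To state them we need a central extension.

**Definition (universal central extension).** Let $Q$ be a finite perfect group. Its universal central extension is a surjection $\tilde Q\to Q$ with central kernel and $\tilde Q$ perfect, such that for every central extension $E\to Q$ there is a unique homomorphism $\tilde Q\to E$ over $Q$. It exists, $\tilde Q$ is finite, and each automorphism of $Q$ lifts uniquely to $\tilde Q$. A central extension $E\to Q$ with $H_1(E)=H_2(E)=0$ is universal, and $H_1(\tilde Q)=H_2(\tilde Q)=0$.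

Let $p:\tilde G\to G$ be the universal central extension of $G$ and $M=\ker p$. A homomorphism $\varphi:F\to G$ from the free group lifts to $\tilde\varphi:F\to\tilde G$, uniquely up to $\mathrm{Hom}(F,M)$. Since $\partial$ is a product of commutators and $M$ is central, $\tilde\varphi(\partial)$ depends only on $\varphi$.

**First constraint.** If $f\in\mathrm{Mod}(\Sigma_g,t)$, then $f_*^{-1}(\partial)$ is conjugate to $\partial$, so $f$ preserves the $\mathrm{Aut}(G)$-orbit of $\tilde\varphi(\partial)$ in $\tilde G$. Prescribing only the order of $\varphi(\partial)$ in $G$ can thus leave several invariant pieces. For example let $G=A_5$; here $\tilde G=\mathrm{SL}_2(\mathbb F_5)$ and $M=\{\pm1\}$. An element of order $3$ in $A_5$ has two lifts, of orders $3$ and $6$, which no automorphism exchanges. Both occur as $\tilde\varphi(\partial)$ for large genus (the proof of Lemma 2 below works for any target element). So "$\varphi(\partial)$ has order $3$" would give a disconnected curve.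

**Second constraint.** The Galois group will replace $\tilde\varphi(\partial)$ by $\tilde\varphi(\partial)^{\chi}$ with $\chi\in\hat{\mathbb Z}^\times$. To stay over $\mathbb Q$ we need an orbit stable under such powers. The next lemma provides one.

**Lemma 1.** There is $\tilde x\in\tilde G$ such that $p(\tilde x)$ is an involution, $\tilde x^4=1$, and $\tilde x^{-1}$ is conjugate to $\tilde x$.

**Proof.** By Feit–Thompson $|G|$ is even, and since $G$ is simple and not of odd order, its largest normal subgroup of odd order is $O(G)=1$. Let $z\in G$ be an involution. Glauberman's $Z^*$-theorem says that an involution that commutes with none of its conjugates other than itself maps into the center of $G/O(G)$. Since $O(G)=1$ and $Z(G)=1$, our $z$ commutes with some conjugate $z'=hzh^{-1}\ne z$.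

Let $s,\tilde h$ lift $z,h$, and put $s'=\tilde hs\tilde h^{-1}$, a lift of $z'$. Then $s^2\in M$ is central, so $s'^2=\tilde hs^2\tilde h^{-1}=s^2$. Put $n=ss's^{-1}s'^{-1}$, which lies in $M$ because $z,z'$ commute. From $ss's^{-1}=ns'$ we get by squaring $ss'^2s^{-1}=n^2s'^2$. The left side is $s'^2$, so $n^2=1$. Hence $s's=n\,ss'$ and
$$(ss')^2=s(s's)s'=n\,s^2s'^2=n\,s^4 .$$
Put $\tilde x=ss's^{-2}$. Since $s^{-2}$ is central, $\tilde x^2=(ss')^2s^{-4}=n$ and $\tilde x^4=1$. The element $p(\tilde x)=zz'$ is an involution because $z\ne z'$ commute. Finally $s'\tilde xs'^{-1}=s's\,s^{-2}=n\,ss's^{-2}=n\tilde x=\tilde x^3=\tilde x^{-1}$. $\square$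

For $G=A_5$ the elements $s,s'$ generate a quaternion group of order $8$ in $\mathrm{SL}_2(\mathbb F_5)$, with $n=s^2=-1$ and $\tilde x=-ss'$ of order $4$.

Fix $\tilde x$ and let $\tilde c$ be its $\mathrm{Aut}(G)$-orbit in $\tilde G$. It is closed under conjugation, since inner automorphisms of $G$ lift to conjugations. It is closed under odd powers, including exponents in $\hat{\mathbb Z}^\times$, since an odd power of $\tilde x$ is $\tilde x$ or $\tilde x^{-1}$.

## 5. The finite set $X_g$ and its size

**Definition (the set $X_g$).** 
$$X_g=\{\varphi\in\mathrm{Epi}(F,G):\tilde\varphi(\partial)\in\tilde c\}/\mathrm{Aut}(G),\qquad m(g)=|X_g|.$$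

For $[\varphi]\in X_g$, $\varphi(\partial)$ is an involution. The group $\mathrm{Mod}(\Sigma_g,t)$ acts by $f\cdot[\varphi]=[\varphi\circ f_*^{-1}]$. The definition does not depend on the choice of standard generators: the loop around $t$ is determined up to conjugacy and inversion, and $\tilde c$ is stable under both.

**Lemma 2.** There is $g_1=g_1(G)$ such that for $g\ge g_1$ arbitrary values of $a_i,b_i\in G$ for $i\le g-g_1$ extend to $\varphi:F\to G$ with $\varphi(\langle a_i,b_i:i>g-g_1\rangle)=G$ and $\tilde\varphi(\partial)=\tilde x$. Hence $|G|^{2g}\ge m(g)\ge|G|^{2(g-g_1)}/|\mathrm{Aut}\,G|$.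

**Proof.** As $\tilde G$ is finite and perfect, there is $k_0$ such that every element is a product of $k_0$ commutators. Let $u_1,\dots,u_d$ generate $G$ and put $g_1=d+k_0$. After the given first $g-g_1$ pairs, use the pairs $(u_1,1),\dots,(u_d,1)$, whose commutators are trivial in $\tilde G$; they make the image of the last $g_1$ pairs equal to $G$. Choose the last $k_0$ pairs as images of elements of $\tilde G$ whose commutators multiply to the element needed to make the total product $\tilde x$. This gives at least $|G|^{2(g-g_1)}$ surjections $\varphi$, and a class in $X_g$ has at most $|\mathrm{Aut}\,G|$ members. The upper bound is $|\mathrm{Hom}(F,G)|=|G|^{2g}$. $\square$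

**Example ($G=A_5$, small genus by hand).** All lifts of involutions to $\mathrm{SL}_2(\mathbb F_5)$ have order $4$, because $-1$ is the only involution there. The $15$ involutions are conjugate and $\tilde x\sim\tilde x^{-1}=-\tilde x$, so $\tilde c$ consists of all $30$ such lifts. Thus $X_g$ is the set of surjections with $\varphi(\partial)$ an involution, modulo $\mathrm{Aut}(A_5)=S_5$, which acts freely. Fix an involution $z$. Frobenius' formula says that $\prod_{i\le g}[a_i,b_i]=z$ has $|H|^{2g-1}\sum_\chi\chi(z)\chi(1)^{1-2g}$ solutions in a finite group $H$. The irreducible characters of $A_5$ have degrees $1,3,3,4,5$ and values $1,-1,-1,0,1$ at $z$; those of $A_4$ have degrees $1,1,1,3$ and values $1,1,1,-1$ at $z$. A solution whose image is a proper subgroup $H$ has $z\in[H,H]$. The proper subgroups of $A_5$ are cyclic, $V_4$, $S_3$, $D_5$ (dihedral of order $10$), or $A_4$, and only $A_4$ has a derived group of even order. The involution $z$ fixes exactly one of the five points, so it lies in exactly one $A_4$. Hence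
$$m(g)=\tfrac{15}{120}\Bigl[60^{2g-1}\bigl(1-2\cdot3^{1-2g}+5^{1-2g}\bigr)-12^{2g-1}\bigl(3-3^{1-2g}\bigr)\Bigr].$$
For $g=1$ this is $\frac18(32-32)=0$: every pair whose commutator is an involution generates only an $A_4$. So $N=3$ gives nothing at all. For $g=2$ it is $\frac18(201728-5120)=24576$. So $N=\ell=5$ already gives three coverings of $U$ ($b=1,2,3$) of the same degree $24576$. We do not analyze small genus further; the proof takes $g$ large.

## 6. Moves on handles

The goal of Sections 6 to 9 is to decide when two surjections from a free group to a finite group differ by a mapping class. We want an answer not only for $G$ but also for $G^6$, so we work with any finite perfect group $Q$ with universal central extension $\tilde Q$.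

**Definition (handles, $\partial$, $D$, equivalence).** Write $\Phi\in\mathrm{Hom}(F_{2g},Q)$ as a tuple of $g$ *handles* $(a_1,b_1)\oplus\dots\oplus(a_g,b_g)$ with $(a_i,b_i)\in Q^2$. Put $\partial(\Phi)=\prod[a_i,b_i]\in Q$ and $D(\Phi)=\prod[\tilde a_i,\tilde b_i]\in\tilde Q$, with any lifts $\tilde a_i,\tilde b_i$. Let $\mathcal A_g=\{\theta\in\mathrm{Aut}(F_{2g}):\theta(\partial)=\partial\}$, and write $\Phi\sim\Phi\circ\theta$ for $\theta\in\mathcal A_g$.

This is an equivalence relation, and $D(\Phi)$ and the image of $\Phi$ are invariants. *Applying* $\theta$ to $\Phi$ means passing to $\Phi\circ\theta$, whose entries are $\Phi(\theta(a_i)),\Phi(\theta(b_i))$. Applying first $\theta$ and then $\theta'$ gives $\Phi\circ\theta\circ\theta'$. An automorphism of the free group on some consecutive handles that fixes their boundary product extends by the identity to an element of $\mathcal A_g$.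

**Example ($\partial$ alone is not enough).** In $A_5$ let $z,z'$ be two distinct commuting involutions. The handle $(z,z')$ has $\partial=1$, but $D=[s,s']=-1\in\mathrm{SL}_2(\mathbb F_5)$. So it cannot be turned into the handle $(1,1)$, in the presence of any other unchanged handles. Proposition 6 will say that $D$ is the only obstruction in large genus.

Put $e_i=b_ia_i^{-1}b_i^{-1}$, so that $[a_i,b_i]=a_ie_i$. Note that $a_i$ is conjugate to $e_i^{-1}$; thus $a_i=1$ if and only if $e_i=1$.

**Moves on one handle.** Each of the following fixes $[a,b]$ and is invertible: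
$$\tau:\ a\mapsto ab,\ b\mapsto b;\qquad \tau':\ a\mapsto a,\ b\mapsto ba;\qquad \omega:\ a\mapsto aba^{-1},\ b\mapsto a^{-1}.$$
Indeed $[ab,b]=ab\,b\,b^{-1}a^{-1}b^{-1}=[a,b]$, $[a,ba]=a\,ba\,a^{-1}\,a^{-1}b^{-1}=[a,b]$, and $[aba^{-1},a^{-1}]=aba^{-1}\cdot a^{-1}\cdot ab^{-1}a^{-1}\cdot a=[a,b]$. Since $e=a^{-1}[a,b]$,
$$\omega(e)=ab^{-1}a^{-1}\cdot aba^{-1}b^{-1}=b^{-1},\qquad \omega^2(e)=\omega(b)^{-1}=a .$$

**Moves on two handles.** Put $c=e_1a_2$ and
$$\psi:\quad a_1\mapsto a_1,\quad b_1\mapsto cb_1,\quad a_2\mapsto ca_2c^{-1},\quad b_2\mapsto b_2c^{-1}.$$
Then $\psi(e_1)=ce_1c^{-1}$, so $\psi(c)=ce_1c^{-1}\cdot ca_2c^{-1}=c$. Therefore the same formula with $c^{-1}$ in place of $c$ gives the inverse, and $\psi$ is an automorphism. Also $\psi(e_2)=b_2c^{-1}\cdot ca_2^{-1}c^{-1}\cdot cb_2^{-1}=e_2$. The boundary is $[a_1,b_1][a_2,b_2]=a_1\,c\,e_2$, so $\psi$ fixes it.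

Put $\eta=\tau_2\circ\psi\circ\omega_2$, where an index names the handle acted on. We have $\tau_2(c)=e_1a_2b_2$, so $\tau_2\psi(b_2)=b_2(e_1a_2b_2)^{-1}=a_2^{-1}e_1^{-1}=c^{-1}$. Since $\omega_2(e_2)=b_2^{-1}$,
$$\eta(e_2)=\tau_2\psi(b_2^{-1})=e_1a_2,\qquad \eta(a_1)=a_1,\qquad \eta(b_1)=\tau_2(cb_1)=e_1a_2b_2b_1. \tag{3}$$
The use of $\eta$ is this: after it, the second handle has $e_2$ equal to the old $e_1a_2$. If that product is $1$, the new $a_2$ is $1$.

**Swap.** For blocks $v,w$ of handles, $v\oplus w\sim{}^{\partial(v)}w\oplus v$, where ${}^qw$ means all entries conjugated by $q$. The automorphism sends the first generators to the generators of $w$ conjugated by $\partial_v$, and the last ones to those of $v$; its boundary product is $\partial_v\partial_w\partial_v^{-1}\cdot\partial_v=\partial_v\partial_w$, as it must be. If $\partial(v)=1$, then $v\oplus w\sim w\oplus v$. So a block with trivial boundary in $Q$ can be moved anywhere, in both directions, without changing any handle.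

## 7. Splitting off a trivial handle

**Lemma 3.** If $a_j=1$ and $h\in\langle a_i,b_i:i\ne j\rangle\subset Q$, then replacing $b_j$ by $hb_j$ gives an equivalent tuple.

**Proof.** Since $[a_j,b_j]=1$, handle $j$ can be moved freely. Writing $h$ as a product of elements of the groups $\langle a_i,b_i\rangle$ and treating one factor at a time, it suffices to treat $(1,b_1)\oplus(a_2,b_2)$ with $h\in\langle a_2,b_2\rangle$. Here $e_1=1$ and $c$ has value $a_2$. So $\psi$ gives $(1,a_2b_1)\oplus(a_2,b_2a_2^{-1})$, and then $\tau'_2$ gives $(1,a_2b_1)\oplus(a_2,b_2)$. Now do the same between $\tau_2$ and $\tau_2^{-1}$: from $(1,b_1)\oplus(a_2,b_2)$ we pass to $(1,b_1)\oplus(a_2b_2,b_2)$, then to $(1,a_2b_2b_1)\oplus(a_2b_2,b_2)$, then to $(1,a_2b_2b_1)\oplus(a_2,b_2)$. So we can multiply $b_1$ on the left by $a_2$ and by $a_2b_2$, and by their inverses, as $\sim$ is symmetric. These elements generate $\langle a_2,b_2\rangle$. $\square$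

**Lemma 4.** Let $\operatorname{len}(Q)$ be the maximal number of strict inclusions in a chain of subgroups of $Q$. If $g\ge|Q|(\operatorname{len}(Q)+1)$, every surjective $\Phi$ is equivalent to $\Phi'\oplus(1,1)$ with $\Phi'$ surjective.

**Proof.** *First we build a move that turns a product of consecutive $a$'s into one $e$.* For $i\le j$ there is $\theta_{i,j}$, supported on the handles $i,\dots,j$ and fixing their boundary product, with $\theta_{i,j}(e_j)=a_ia_{i+1}\cdots a_j$. Namely $\theta_{i,i}=\omega_i^2$, and $\theta_{i,j}=\theta_{i,j-1}\circ\eta$ with $\eta$ acting on the handles $j-1,j$: by (3),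
$$\theta_{i,j}(e_j)=\theta_{i,j-1}(e_{j-1}a_j)=\theta_{i,j-1}(e_{j-1})\,a_j .$$

*Next we make many $a$'s trivial.* Choose $r=\operatorname{len}(Q)+1$ disjoint blocks of $|Q|$ consecutive handles. In each block, two of the $|Q|+1$ partial products of the values of the $a$'s (the empty one included) coincide, so $\Phi(a_i\cdots a_j)=1$ for some $i\le j$ in the block. After applying $\theta_{i,j}$ the value of $e_j$ is $1$, hence so is that of $a_j$. Doing this in all blocks, which do not interfere, we get handles $j_1,\dots,j_r$ with trivial $a$-entry.

*Finally we make one $b$ trivial.* One of the $r$ inclusions in $1\le\langle b_{j_1}\rangle\le\langle b_{j_1},b_{j_2}\rangle\le\cdots$ is an equality. So $b_{j_i}\in\langle b_{j_1},\dots,b_{j_{i-1}}\rangle$ for some $i$, and Lemma 3 with $h=b_{j_i}^{-1}$ makes this entry $1$. The image is unchanged and the handle $(1,1)$ contributes nothing to it, so the other entries generate $Q$. Move $(1,1)$ to the end. $\square$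

## 8. The group of stable handle words

Now we compare tuples after adding trivial handles. The surprise is that the comparison is governed by a group which can be identified by its universal property.

**Definition (stable classes).** Fix a surjective tuple $\Phi_0$. For words $w,w'$ in handles write $w\approx w'$ if $\Phi_0\oplus w\oplus(1,1)^r\sim\Phi_0\oplus w'\oplus(1,1)^{r'}$ for some $r,r'\ge0$.

This is an equivalence relation (for transitivity, append more trivial handles). It is compatible with concatenation on the right, because trivial handles can be moved past the added word. It is compatible with concatenation on the left: $\Phi_0\oplus v\oplus w\sim{}^{\partial(\Phi_0)}v\oplus\Phi_0\oplus w$, and here, after adding trivial handles at the end, one can change $w$ to $w'$ next to $\Phi_0$ and then swap back. So words modulo $\approx$ form a monoid $\mathcal G=\mathcal G_{\Phi_0}$. Let $\langle x,y\rangle\in\mathcal G$ be the class of the handle $(x,y)$. As $\Phi_0$ is surjective, Lemma 3 gives $\langle1,q\rangle=\langle 1,1\rangle=1$ for all $q\in Q$. Applying $\omega$ to $(x,1)$ gives $(1,x^{-1})$, so $\langle x,1\rangle=1$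 too. Since $D(\Phi_0\oplus w\oplus(1,1)^r)=D(\Phi_0)D(w)$, the invariants $D$ and $\partial$ induce homomorphisms $\mathcal G\to\tilde Q$ and $\mathcal G\to Q$.

**Lemma 5.** $\mathcal G$ is a group, and $D:\mathcal G\to\tilde Q$ is injective.

**Step (i): $\langle x,y\rangle\langle y,x\rangle=1$, so $\mathcal G$ is a group.** Apply $\omega_2$ to $(x,y)\oplus(y,x)$. This gives $(x,y)\oplus(yxy^{-1},y^{-1})$, for which $e_1a_2=yx^{-1}y^{-1}\cdot yxy^{-1}=1$. Now apply $\eta$. By (3) the new $e_2$, hence the new $a_2$, is $1$; the new $a_1$ is $x$; the new $b_1$ is $(e_1a_2)b_2b_1=y^{-1}y=1$. We have reached $(x,1)\oplus(1,q)$ for some $q$, and both handles are stably trivial. Exchanging $x$ and $y$ gives the inverse on the other side. The classes $\langle x,y\rangle$ generate $\mathcal G$.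

**Step (ii): $\langle xyx^{-1},xzx^{-1}\rangle\langle x,z\rangle=\langle xy,z\rangle$.** This relation will force perfectness. Apply $\omega_1\omega_2\eta$ to the tuple with $a_1=xyx^{-1}$, $b_1=xzx^{-1}$, $a_2=x$, $b_2=z$. By (3), and $\omega_1(e_1)=b_1^{-1}$:

* $e_2\mapsto\omega_1\omega_2(e_1a_2)=b_1^{-1}a_2b_2a_2^{-1}$, with value $xz^{-1}x^{-1}\cdot xzx^{-1}=1$, so the new $a_2$ is $1$;
* $a_1\mapsto a_1b_1a_1^{-1}$, with value $(xy)z(xy)^{-1}$;
* $b_1\mapsto\omega_1\omega_2(e_1a_2b_2b_1)=(b_1^{-1}a_2b_2a_2^{-1})\,a_2^{-1}a_1^{-1}$, with value $x^{-1}\cdot xy^{-1}x^{-1}=(xy)^{-1}$.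

The new first handle is what $\omega$ makes of $(xy,z)$. Applying $\omega_1^{-1}$ we get $(xy,z)\oplus(1,q)\approx(xy,z)$.

**Step (iii): $\partial:\mathcal G\to Q$ is a central extension.** By the swap, $wv={}^{\partial(w)}v\,w$ in $\mathcal G$, so $wvw^{-1}={}^{\partial(w)}v$. If $\partial(w)=1$, this says that $w$ commutes with every $v$, so the kernel is central. The image contains all commutators $[x,y]$, and $Q$ is perfect, so $\partial$ is onto.

**Step (iv): $\mathcal G$ is perfect.** Let $f(x,y)$ be the image of $\langle x,y\rangle$ in $\mathcal G^{ab}$. By (iii) and surjectivity of $\partial$, $f$ is invariant under simultaneous conjugation of $x$ and $y$ by elements of $Q$. So (ii) gives $f(xy,z)=f(y,z)+f(x,z)$. Thus for fixed $z$ the map $f(\cdot,z)$ is a homomorphism from the perfect group $Q$ to an abelian group, and $f=0$. As the $\langle x,y\rangle$ generate $\mathcal G$, we have $\mathcal G^{ab}=0$.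

**Step (v): injectivity of $D$.** By universality there is a homomorphism $\tilde Q\to\mathcal G$ over $Q$. The composite $\mathcal G\xrightarrow{D}\tilde Q\to\mathcal G$ is over $Q$. It therefore differs from the identity by a map to the central kernel of $\partial$, and this map is a homomorphism because the kernel is central. It is trivial because $\mathcal G$ is perfect. So the composite is the identity, and $D$ is injective. $\square$

## 9. Surjections with the same invariant $D$ are equivalent

**Proposition 6.** There is $g_0(Q)$ such that for $g\ge g_0(Q)$: if $\Phi,\Psi\in\mathrm{Epi}(F_{2g},Q)$ and $D(\Phi)=D(\Psi)$, then $\Psi=\Phi\circ\theta$ for some $\theta\in\mathcal A_g$.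

**Step 1: trivial handles may be canceled in large genus.** For $d\in\tilde Q$ let $E_g(d)$ be the finite set of $\mathcal A_g$-orbits of surjective $\Phi$ with $D(\Phi)=d$. Appending $(1,1)$ gives a map $E_g(d)\to E_{g+1}(d)$, surjective for large $g$ by Lemma 4. So the cardinalities are eventually nonincreasing, hence eventually constant, and then the maps are bijections. As $\tilde Q$ is finite, one bound $g_0$ serves all $d$. It remains to show $\Phi\oplus(1,1)^r\sim\Psi\oplus(1,1)^r$ for some $r$.

**Step 2: stable equivalence.** Let $\Phi=(x_1,y_1)\oplus\dots\oplus(x_g,y_g)$ and $\bar\Phi=(y_g,x_g)\oplus\dots\oplus(y_1,x_1)$. Since $[\tilde y,\tilde x]=[\tilde x,\tilde y]^{-1}$, we have $D(\bar\Phi)=D(\Phi)^{-1}$.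

* $D(\bar\Phi\oplus\Psi)=D(\Phi)^{-1}D(\Psi)=1$. By Lemma 5 with base $\Phi_0=\Phi$, the word $\bar\Phi\oplus\Psi$ is stably trivial: $\Phi$ and $\Phi\oplus\bar\Phi\oplus\Psi$ become equivalent after adding trivial handles.
* $\partial(\Phi\oplus\bar\Phi)=1$, so by the swap $\Phi\oplus\bar\Phi\oplus\Psi\sim\Psi\oplus\Phi\oplus\bar\Phi$.
* $D(\Phi\oplus\bar\Phi)=1$. By Lemma 5 with base $\Phi_0=\Psi$, $\Psi\oplus\Phi\oplus\bar\Phi$ and $\Psi$ become equivalent after adding trivial handles.

Chaining these, $\Phi\oplus(1,1)^r\sim\Psi\oplus(1,1)^{r}$; the number of added handles is the same on both sides since $\Phi,\Psi$ have the same length. $\square$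

## 10. Six-transitivity, and why point pushes suffice

**Proposition 7.** For all large $g$: (a) the image of $\mathrm{Mod}(\Sigma_g,t)$ in $\mathrm{Sym}(X_g)$ contains $\mathrm{Alt}(X_g)$; (b) so does the image of the point-pushing subgroup $\mathrm{Push}(\pi_1(\Sigma_g,t))$.

**Proof of (a).** The plan is to apply Proposition 6 to $Q=G^6$ and get $6$-transitivity. Take two $6$-tuples of distinct elements of $X_g$, with representatives $\varphi_i$ and $\psi_i$. Since $\tilde c$ is one $\mathrm{Aut}(G)$-orbit, we may choose them with $\tilde\varphi_i(\partial)=\tilde\psi_i(\partial)=\tilde x$.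

*The map $\Phi=(\varphi_i):F\to G^6$ is onto.* This is Goursat's lemma; here is the argument. The kernels $K_i=\ker\varphi_i$ are pairwise distinct, since surjections with the same kernel differ by an automorphism of $G$. They are maximal normal subgroups, so $K_iK_j=F$ for $i\ne j$. Suppose $F\to\prod_{i<n}F/K_i$ is onto, and put $L=\bigcap_{i<n}K_i$. If $LK_n=F$, then $F\to\prod_{i\le n}F/K_i$ is onto. Otherwise $L\subset K_n$, by maximality of $K_n$. Each $K_i$ with $i<n$ maps onto $F/K_n\cong G$, so the iterated commutator $[\dots[K_1,K_2],\dots,K_{n-1}]$ maps onto the iterated commutator of copies of the perfect group $G$, which is $G$. But this iterated commutator lies in $L\subset K_n$, a contradiction. (For $n=2$ read $L=K_1$.) The same applies to $\Psi=(\psi_i)$.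

*The universal central extension of $G^6$ is $\tilde G^6$.* By Künneth, $H_1(\tilde G^6)=H_2(\tilde G^6)=0$, because $H_1(\tilde G)=H_2(\tilde G)=0$. So $D(\Phi)=D(\Psi)=(\tilde x,\dots,\tilde x)$. For $g\ge g_0(G^6)$ Proposition 6 gives $\theta\in\mathcal A_g$ with $\psi_i=\varphi_i\circ\theta$ for all $i$. By (M1) and the remark after (M4), $\theta$ is induced by an element of $\mathrm{Mod}(\Sigma_g,t)$; its inverse sends $[\varphi_i]$ to $[\psi_i]$ for all $i$. So the action is $6$-transitive. By Lemma 2, $m(g)\to\infty$. A consequence of the classification of finite simple groups is that a $6$-transitive finite permutation group is alternating or symmetric.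

**Proof of (b).** By (M2) the point-pushing subgroup is a kernel, hence normal in $\mathrm{Mod}(\Sigma_g,t)$. Its image is normal in a group which by (a) is $\mathrm{Alt}(X_g)$ or $\mathrm{Sym}(X_g)$. For $m(g)\ge5$ every nontrivial normal subgroup of these contains $\mathrm{Alt}(X_g)$. So *it suffices to find one point push that acts nontrivially*.

Let $V=\prod_{i\ge2}[a_i,b_i]$, and let $\theta_0:F\to F$ fix all generators except $b_1$, with
$$\theta_0(b_1)=a_1^{-1}V^{-1}b_1a_1 .$$
It is an automorphism, with inverse $b_1\mapsto Va_1b_1a_1^{-1}$. We compute
$$\theta_0(\partial)=a_1\cdot a_1^{-1}V^{-1}b_1a_1\cdot a_1^{-1}\cdot a_1^{-1}b_1^{-1}Va_1\cdot V=V^{-1}b_1a_1^{-1}b_1^{-1}Va_1V .$$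
Conjugating by $a_1V$ gives $a_1b_1a_1^{-1}b_1^{-1}V=\partial$. So $\theta_0$ is induced by an element of $\mathrm{Mod}(\Sigma_g,t)$. In $\pi_1(\Sigma_g)=F/\langle\langle\partial\rangle\rangle$ we have $V^{-1}=[a_1,b_1]$, so $\theta_0(b_1)=a_1^{-1}\cdot a_1b_1a_1^{-1}b_1^{-1}\cdot b_1a_1=b_1$ there. Since $\mathrm{Mod}(\Sigma_g)\to\mathrm{Out}(\pi_1(\Sigma_g))$ is injective, this element becomes trivial in $\mathrm{Mod}(\Sigma_g)$; it is a point push.

By Lemma 2, with $g-1\ge g_1$, choose $[\varphi]\in X_g$ with $\varphi(\langle a_i,b_i:i\ge2\rangle)=G$. Suppose the push fixes $[\varphi]$, i.e. $\varphi\theta_0=\beta\varphi$ with $\beta\in\mathrm{Aut}(G)$. On the generators with $i\ge2$ this says that $\beta$ fixes their images, so $\beta=1$. Then $\varphi(b_1)=\varphi(a_1^{-1}V^{-1}b_1a_1)$, so $\varphi(a_1b_1)=\varphi(V^{-1}b_1a_1)$, so $\varphi(V[a_1,b_1])=1$ and $\varphi(\partial)=1$. But $\varphi(\partial)$ is an involution. $\square$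

## 11. The image of $F_2$ is the alternating group

Identify $(C,t)=(C_{b,\lambda_0},\sigma(\lambda_0))$ with $(\Sigma_g,t)$, $g=(N-1)/2$. Through $\delta\mapsto f_\delta$ the group $F_2$ acts on $X_g$; call the action $\rho_b:F_2\to\mathrm{Sym}(X_g)$. Whether it is a left or a right action plays no role below, since we use only its image, orders of elements and numbers of fixed points.

**Proposition 8.** For $N$ large, $\rho_b(F_2)=\mathrm{Alt}(X_g)$ and $\rho_b(x)^N=\rho_b(y)^N=\rho_b(z)^N=1$.

**Proof.** *Lower bound for the image.* A loop lies in $K_b$ exactly when its lift from $t$ is closed, so $K_b=\pi_1(C\smallsetminus\nu^{-1}\{0,1,\infty\},t)$. It maps onto $\pi_1(C,t)$, since filling in points is surjective on $\pi_1$. As $f_\delta=\mathrm{Push}(\tilde\delta)$ for $\delta\in K_b$, the image $\rho_b(F_2)$ contains the image of all point pushes, hence $\mathrm{Alt}(X_g)$ by Proposition 7(b).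

*Orders.* We have $x^N\in K_b$. Because $\nu$ is totally ramified over $0$, the set $\nu^{-1}(\{|u|\le\lambda_0\})$ is a disc, and the lift of $x^N$ is its boundary traversed once. It is null-homotopic in $C$, so $f_{x^N}=1$. The same argument works for $y^N$. The lift of $z^N$ is freely homotopic to a loop around the one point over $\infty$, so it is null-homotopic as well.

*Upper bound.* As $N$ is odd, $\rho_b(x)$ and $\rho_b(y)$ have odd order and are even permutations. $\square$

## 12. Fixed points of one word separate the $\rho_b$

The representations $\rho_b$ have the same degree and the same image, and their local monodromies satisfy the same equations $(\cdot)^N=1$. None of this tells them apart. What does is a word $\delta$ that lies in $K_b$ but not in $K_{b'}$: on one side it is a point push along a *simple* loop, whose square fixes many covers; on the other it involves a nontrivial rotation of $C$, and its square fixes few.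

**Proposition 9.** Put $c_G=\log_{|G|}|\mathrm{Aut}\,G|$. If $N>12c_G+12g_1+27$ and $g=(N-1)/2\ge2g_1+2$, then for $b\ne b'$ the representations $\rho_b$ and $\rho_{b'}$ are not equivalent.

Let $\delta=yx^{-b}$ (first $y$, then $x^{-b}$). Under $F_2\to F_2/K_b\cong A$ it maps to $\zeta^b\zeta^{-b}=1$, so $\delta\in K_b$. Under $F_2\to F_2/K_{b'}$ it maps to $\zeta^{b'-b}\ne1$. We compare the numbers of fixed points of $\delta^2$.

**Step 1: for $\rho_b$, the word $\delta$ is a push along a simple loop.** Let $C=C_{b,\lambda_0}$, let $P_0$ be the unique point over $0$ and let $\Delta_0=\nu^{-1}(\{|u|\le\lambda_0\})$, a closed disc. The lift of $y$ from $t$ is an arc to $t'=\zeta^bt\ne t$. The lift of $x^{-b}$ from $t'$ ends at $t$ and lies in $\Delta_0$. So it is homotopic in $\Delta_0$, rel endpoints, to the radial path $t'\to P_0\to t$ over $[0,\lambda_0]$. Hence $\tilde\delta$ is homotopic in $C$, rel the base point $t$, to the loop $\gamma$ made of the arc and this radial path. The loop $\gamma$ is simple: the two radial segments are distinct and meet only in $P_0$, and the interior of the arc maps injectively to the circle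 $y$ minus $\lambda_0$, which is disjoint from $[0,\lambda_0]$. By (M3), $f_\delta=\mathrm{Push}(\gamma)=(T_{\gamma_+}T_{\gamma_-}^{-1})^{\pm1}$. The two twists commute, since the curves are disjoint.

**Step 2: which covers does $f_\delta^2$ fix?** If $c_0$ is a simple closed curve with $\varphi(c_0)^2=1$, then $T_{c_0}^2$ fixes $[\varphi]$: the map $T_{c_0}^2$ changes a loop by inserting, at each crossing with $c_0$, a conjugate of $c_0^{\pm2}$, and $\varphi$ kills it. Next, $\gamma_+$, $\gamma_-$ and a loop around $t$ bound a pair of pants (an annulus around $\gamma$ minus a small disc at $t$). If $\varphi(\gamma_-)=1$, then $\varphi(\gamma_+)$ is conjugate to $\varphi(\partial)^{\pm1}$, an involution. So *every $[\varphi]\in X_g$ with $\varphi(\gamma_-)=1$ is fixed by $f_\delta^2$.*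

**Step 3: lower bound for $\rho_b$.** We count such $[\varphi]$, choosing the standard generators conveniently by (M4).

* If $\gamma$ is nonseparating, so is $\gamma_-$, and we may assume that $a_1$ is freely homotopic to $\gamma_-^{\pm1}$. Require $\varphi(a_1)=\varphi(b_1)=1$. By Lemma 2 the handles $2,\dots,g-g_1$ are free, which gives at least $|G|^{2(g-g_1-1)}\ge|G|^{g-2g_1}$ homomorphisms.
* If $\gamma$ separates $C$, let $h\le g/2$ be the smaller genus. We name the push-offs so that $\gamma_-$ bounds a subsurface of genus $h$ not containing $t$, and may assume that $\gamma_-$ is freely homotopic to $\bigl(\prod_{i\le h}[a_i,b_i]\bigr)^{\pm1}$. Require $\varphi(a_i)=\varphi(b_i)=1$ for $i\le h$. Since $h\le g/2\le g-g_1$, the handles $h+1,\dots,g-g_1$ are free, which gives at least $|G|^{2(g-g_1-h)}\ge|G|^{g-2g_1}$ homomorphisms.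

In both cases
$$|\mathrm{Fix}\,\rho_b(\delta^2)|\ge\frac{|G|^{g-2g_1}}{|\mathrm{Aut}\,G|}. \tag{4}$$

**Step 4: a graph on the other curve.** Now let $C=C_{b',\lambda_0}$, $I=[1,\infty]\subset\mathbb P^1(\mathbb R)$ and $\Gamma=\nu^{-1}(I)$. This is a graph with two vertices $v_1,v_\infty$ and $N$ edges, oriented from $v_1$ to $v_\infty$ and permuted simply transitively by $A$. Its complement is the preimage of the disc $\mathbb P^1\smallsetminus I$, which contains only the branch point $0$. Total ramification makes it one open disc, and it contains $t$. So $\Gamma$ is the $1$-skeleton of a cell structure with one $2$-cell, and $C\smallsetminus t$ retracts onto $\Gamma$.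

Represent an element of $X_g$ by a functor $\mathcal F$ from the fundamental groupoid of $C\smallsetminus t$ to $G$, with $\mathcal F(pq)=\mathcal F(p)\mathcal F(q)$. Two functors give the same element if and only if they differ by some $\beta\in\mathrm{Aut}(G)$ and a natural transformation. On the base points $v_1,v_\infty$ the groupoid is free on the edges, so the element is determined by the tuple $(r_e)=(\mathcal F(e))\in G^{\mathrm{edges}}$.

**Step 5: the action on edges.** The circle $x$ does not meet $I$, and $y$ crosses $I$ exactly once, at $2-\lambda_0$. So the lift of $\delta^2$ from $t$ meets no vertex and meets only edges in a set $J$ with $|J|\le2$. By (2), $f=f_{\delta^2}=\alpha^{-1}\circ P$ with $\alpha=\zeta^{2(b'-b)}$. Since $N$ is odd, $\alpha\ne1$ and $\alpha$ has odd order, hence order at least $3$. We may take $P$ to be supported so close to the lifted path that it fixes $v_1$, $v_\infty$ and all edges not in $J$ pointwise. Then $f^{-1}=P^{-1}\alpha$ fixes $v_1$ and $v_\infty$, and $f^{-1}(e)=\alpha e$ whenever $\alpha e\notin J$.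

**Step 6: upper bound for $\rho_{b'}$.** If $\mathcal F$ represents a fixed point of $f$, then $\mathcal F\circ f^{-1}$ and $\mathcal F$ give the same element. So there are $\beta\in\mathrm{Aut}(G)$ and $h_1,h_\infty\in G$ with
$$r_{\alpha e}=h_1\,\beta(r_e)\,h_\infty^{-1}\qquad\text{for every edge $e$ with }\alpha e\notin J .$$
Fix $\beta,h_1,h_\infty$, the values on $J$, and the value on one edge of each orbit of $\langle\alpha\rangle$. Walking around each orbit by $e\mapsto\alpha e$, every value is either in $J$ or determined by the previous one. There are at most $N/3$ orbits. Hence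
$$|\mathrm{Fix}\,\rho_{b'}(\delta^2)|\le|\mathrm{Aut}\,G|\cdot|G|^{2}\cdot|G|^{2+N/3}. \tag{5}$$

**Step 7: comparison.** If $\rho_b\cong\rho_{b'}$, the two numbers agree, and (4), (5) give $\frac{N-1}2-2g_1-c_G\le c_G+4+\frac N3$. That is $\frac N6\le2c_G+2g_1+\frac92$, or $N\le12c_G+12g_1+27$, a contradiction. $\square$

## 13. The family over $\mathbb Z[1/|G|]$ and descent to $\mathbb Q$

Let $S=\mathrm{Spec}\,\mathbb Z[1/|G|]$, $\mathcal U=\mathbb P^1_S\smallsetminus\{0,1,\infty\}$ with coordinate $\lambda$, and $\kappa=\mathbb Q(\lambda)$. Since $\ell$ divides $|G|$, $N$ is invertible on $S$. Besides Riemann existence, Zariski–Nagata purity and Abhyankar's lemma, we use the following theorem on specialization of tame fundamental groups (SGA 1, Exp. XIII, §2; see also Orgogozo–Vidal, *Le théorème de spécialisation du groupe fondamental*).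

**(ST)** Let $\mathcal O$ be a strictly henselian discrete valuation ring with fraction field $L$ and residue characteristic exponent $p$. Let $\mathcal X/\mathcal O$ be a smooth proper curve with geometrically connected fibers, $\mathcal D\subset\mathcal X$ a closed subscheme finite étale over $\mathcal O$, and $\mathcal W=\mathcal X\smallsetminus\mathcal D$. Then $\pi_1(\mathcal W_{\bar L})\to\pi_1(\mathcal W)$ induces an isomorphism on maximal prime-to-$p$ quotients (on the whole groups if $p=1$).

**The family.** Let $\Lambda=u(1-u)^b/(\lambda(1-\lambda)^b)$, a unit on $(\mathbb P^1\smallsetminus\{0,1,\infty\})_u\times\mathcal U$. Let $\mathcal C^\circ$ be the cover $w^N=\Lambda$ of this scheme, finite étale because $N$ is invertible, and let $\mathcal C$ be the normalization of $\mathbb P^1_u\times\mathcal U$ in $\mathcal C^\circ$.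

**Claim: $\mathcal C$ is smooth over $\mathcal U$.** Only the sections $u=0,1,\infty$ need attention. Let $\epsilon\in\{u,1-u,1/u\}$ be the local parameter there. Near that section $\Lambda=\epsilon^j\upsilon$ with $\upsilon$ a unit and $j=1,b,-(1+b)$ respectively, prime to $N$. Choose integers $j',d'$ with $jj'=1+Nd'$, and put $\varpi=w^{j'}\epsilon^{-d'}$. Then
$$\varpi^N=\Lambda^{j'}\epsilon^{-Nd'}=\epsilon\,\upsilon^{j'},\qquad \varpi^j=w^{1+Nd'}\epsilon^{-jd'}=w\,\Lambda^{d'}\epsilon^{-jd'}=w\,\upsilon^{d'} .$$
So $w$ and $\varpi$ determine each other off $\epsilon=0$, both equations define free covers of rank $N$, and off $\epsilon=0$ the cover $\mathcal C^\circ$ is $\varpi^N=\epsilon\upsilon^{j'}$. The scheme defined by this equation is finite and flat over $\mathbb P^1\times\mathcal U$ near $\epsilon=0$, as the equation is monic in $\varpi$. It is smooth over $\mathcal U$ there, because the $\epsilon$-derivative of $\epsilon\upsilon^{j'}$ is a unit at $\epsilon=0$. Hence it is normal, and it coincides with $\mathcal C$.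

So $\mathcal C\to\mathcal U$ is smooth and projective (it is finite over $\mathbb P^1\times\mathcal U$). Its geometric fibers are connected: over $u=0$ they have a single point, and each component is a smooth curve that surjects onto $\mathbb P^1_u$, so all components contain this point. It has the section $\sigma:(u,w)=(\lambda,1)$. Put $\mathcal V=\mathcal C\smallsetminus\sigma(\mathcal U)$ and $V=\mathcal V_\kappa$. Over $\mathbb C$ this is the family of Section 3.

**Proposition 10.** For $N$ large there is a Belyi map $\pi_b:Y_b\to\mathbb P^1$ over $\mathbb Q$ of degree $m(g)$, $g=(N-1)/2$, with monodromy representation $\rho_b$ (up to the left/right convention) and good reduction at all primes $p\nmid|G|$. It is full, with monodromy group $A_{m(g)}$.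

The proof has five steps. The first four are in this section and the fifth is in Section 14.

**Step 1: a Galois action on surjections.** Let $\bar\kappa$ be an algebraic closure of $\kappa$. Extend $\kappa\to\mathbb C$, $\lambda\mapsto\lambda_0$, to an embedding $\bar\kappa\to\mathbb C$; this is possible as $\lambda_0$ is transcendental. Then $V_{\bar\kappa}\otimes\mathbb C=C\smallsetminus t$. So $\pi_1(V_{\bar\kappa})$ is the profinite completion $\hat F$ of $F=\pi_1((C\smallsetminus t)(\mathbb C))$, and $\partial$ topologically generates an inertia group at $\sigma$. Since $V$ is geometrically connected, we have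
$$1\to\hat F\to\pi_1(V)\to\mathrm{Gal}_\kappa\to1 . \tag{6}$$
Let $s\in\mathrm{Gal}_\kappa$ act on the finite set $X'=\mathrm{Epi}(\hat F,G)/\mathrm{Aut}(G)$ by $[\varphi]\mapsto[\varphi(\hat s\cdot\hat s^{-1})]$, where $\hat s$ is any lift of $s$ to $\pi_1(V)$. Another lift changes $\varphi$ by an inner automorphism of $G$. The action is continuous, because the intersection of the kernels of all $\varphi:\hat F\to G$ is an open characteristic subgroup of $\hat F$. We have $X_g\subset X'$.

**Step 2: $X_g$ is stable.** This is where the rational class is used. As $\sigma$ is $\kappa$-rational, the decomposition group of $\sigma$ in $\pi_1(V)$, which normalizes the inertia group $\overline{\langle\partial\rangle}$, surjects onto $\mathrm{Gal}_\kappa$. It acts on the inertia group through the cyclotomic character $\chi$. So we may choose $\hat s$ with $\hat s\partial\hat s^{-1}=\partial^{\chi(s)}$. If $\tilde\varphi:\hat F\to\tilde G$ lifts $\varphi$, then $\gamma\mapsto\tilde\varphi(\hat s\gamma\hat s^{-1})$ lifts the transform of $\varphi$, and its value at $\partial$ is $\tilde\varphi(\partial)^{\chi(s)}$. This lies in $\tilde c$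 if $\tilde\varphi(\partial)$ does, because $\chi(s)\in\hat{\mathbb Z}^\times$ is odd.

**Step 3: the action is unramified over $\mathcal U$.** Let $\xi$ be a codimension one point of $\mathcal U$, $\mathcal O$ a strict henselization of $\mathcal O_{\mathcal U,\xi}$, and $L=\mathrm{Frac}\,\mathcal O\subset\bar\kappa$. The residue characteristic is $0$ or some $p\nmid|G|$. Every $\varphi\in\mathrm{Epi}(\hat F,G)$ has image of order prime to $p$. So by (ST) for $(\mathcal C_{\mathcal O},\sigma)$ it is the restriction of a homomorphism $\pi_1(\mathcal V_{\mathcal O})\to G$, hence of some $\Phi:\pi_1(V_L)\to G$. For $\hat s\in\pi_1(V_L)$ and $\gamma\in\hat F$,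
$$\varphi(\hat s\gamma\hat s^{-1})=\Phi(\hat s)\varphi(\gamma)\Phi(\hat s)^{-1} .$$
This is $\varphi$ followed by an inner automorphism. So the inertia group $\mathrm{Gal}(\bar\kappa/L)$ at $\xi$ acts trivially on $X'$. Let $\mathcal H$ be the normalization of $\mathcal U$ in the étale $\kappa$-algebra given by the $\mathrm{Gal}_\kappa$-set $X_g$. It is unramified over all codimension one points, and $\mathcal U$ is regular. By Zariski–Nagata purity $\mathcal H$ is finite étale over $\mathcal U$, of degree $m(g)$.

**Step 4: the geometric monodromy of $\mathcal H$ is $\rho_b$.** The map $\mathcal V(\mathbb C)\to\mathcal U(\mathbb C)=U(\mathbb C)$ is a topological fiber bundle with fiber $C\smallsetminus t$ over $\lambda_0$. As $\pi_2(U(\mathbb C))=0$ and $F_2$ is free, $\pi_1(\mathcal V(\mathbb C))\cong F\rtimes F_2$, and the outer action of $\delta\in F_2$ on $F$ is given by $f_\delta$ of (2). As $F$ is finitely generated, the profinite completion is $\hat F\rtimes\hat F_2$. By Riemann existence and invariance of $\pi_1$ under extension of algebraically closed fields of characteristic $0$, this is $\pi_1(\mathcal V_{\bar{\mathbb Q}})$,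 and similarly $\pi_1(\mathcal U_{\bar{\mathbb Q}})=\hat F_2$. Use a base point on $C\smallsetminus t$ throughout. The restriction of (6) to $\mathrm{Gal}(\bar\kappa/\bar{\mathbb Q}(\lambda))$ maps to
$$1\to\hat F\to\pi_1(\mathcal V_{\bar{\mathbb Q}})\to\pi_1(\mathcal U_{\bar{\mathbb Q}})\to1 ,$$
and this map is the identity on $\hat F$: the inclusion of the fiber $C\smallsetminus t$ followed by projection to $\mathcal V_{\bar{\mathbb Q}}$ factors through $V_{\bar\kappa}$ as well as through $\mathcal V_{\mathbb C}$. So conjugation by $\hat s$ on $\hat F$ is conjugation by its image in $\hat F\rtimes\hat F_2$. Hence $\mathrm{Gal}(\bar\kappa/\bar{\mathbb Q}(\lambda))$ acts on $X_g$ through $\hat F_2$, and $F_2$ acts through $\delta\mapsto f_\delta$. So $\mathcal H_{\mathbb C}\to\mathcal U_{\mathbb C}$ has monodromy $\rho_b$.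

## 14. A smooth model at $0,1,\infty$

**Step 5: compactification.** Étaleness over $\mathcal U$ is Step 3; what is left is to fill in the three sections so that the total space stays smooth over $S$, even at points of residue characteristic $p\nmid|G|$. Let $\mathcal Y$ be the normalization of $\mathbb P^1_S$ in $\mathcal H$. It is finite over $\mathbb P^1_S$, and it is étale over $\mathcal U$, where it equals $\mathcal H$.

*Local setting.* Let $B$ be the strict henselization of $\mathbb P^1_S$ at a geometric point on one of the sections $0,1,\infty$, and $\vartheta\in\{\lambda,1-\lambda,1/\lambda\}$ the local equation of this section. The local ring $B_{(\vartheta)}$ has residue characteristic $0$, since the section is flat over $S$. So the ramification indices of $\mathcal Y$ along $\vartheta=0$ can be computed over $\mathbb C$: they are the cycle lengths of $\rho_b(x)$, $\rho_b(y)$ or $\rho_b(z)$, and by Proposition 8 they divide $N$.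

*After a cyclic cover of degree $N$ the ramification disappears.* Let $B'=B[v]/(v^N-\vartheta)$, which is regular and strictly henselian. Consider the normalization of $B'$ in $\mathcal H\times_{\mathcal U}\mathrm{Spec}\,B'[1/v]$. It is étale away from $v=0$. At the prime $(v)$, where the residue characteristic is $0$, Abhyankar's lemma says that it is unramified, since the ramification indices divide $N$. So it is unramified in codimension one, and by purity it is étale, hence a disjoint union of copies of $\mathrm{Spec}\,B'$.

*Going back down.* So every component of $\mathcal H\times_{\mathcal U}\mathrm{Spec}\,B[1/\vartheta]$ is a quotient of $\mathrm{Spec}\,B'[1/v]$. The latter is a cyclic Galois cover of $\mathrm{Spec}\,B[1/\vartheta]$ with group $\mu_N(B)$. The quotient by the subgroup of order $N/e$ has coordinate ring generated by $v'=v^{N/e}$. That is, each component is $\mathrm{Spec}\,B[1/\vartheta][v']/(v'^e-\vartheta)$ with $e\mid N$. The normalization of $B$ in it is $B[v']/(v'^e-\vartheta)$, since this ring is finite over $B$ and regular.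

*Smoothness.* Normalization commutes with strict henselization. So, étale locally over $\mathbb P^1_S$ near these sections, $\mathcal Y$ is a disjoint union of schemes $v'^e=\vartheta$. On an étale neighborhood $W$ the function $\vartheta$ is an étale coordinate over $S$, i.e. $\vartheta:W\to\mathbb A^1_S$ is étale. So the scheme $v'^e=\vartheta$ over $W$ is $W\times_{\mathbb A^1_\vartheta}\mathbb A^1_{v'}$, which is étale over $\mathbb A^1_{v'}$ and therefore smooth over $S$. Hence $\mathcal Y$ is smooth over $S$, and it is projective since it is finite over $\mathbb P^1_S$.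

*Conclusion.* Put $Y_b=\mathcal Y_{\mathbb Q}$, with its map $\pi_b$ to $\mathbb P^1$. Localizing $\mathcal Y$ at a prime $p\nmid|G|$ gives the model required for good reduction at $p$. By Proposition 8 the geometric monodromy group is $\mathrm{Alt}(X_g)$, which is transitive for $N$ large. So $Y_b$ is geometrically connected and $\pi_b$ is full. This proves Proposition 10. $\square$

## 15. Proof of the Main Theorem

Let $N=\ell^k$ be large, $g=(N-1)/2$ and $m_N=m(g)$. For each of the $(1-\frac2\ell)N$ admissible values of $b$, Proposition 10 gives a full Belyi map $\pi_b$ over $\mathbb Q$, of the same degree $m_N$, with monodromy group $A_{m_N}$. It has good reduction at all primes not dividing $|G|$, and all primes dividing $|G|$ lie in $\mathcal P$, so it has bad reduction within $\mathcal P$. By Proposition 8 its ramification indices divide $N=\ell^k$, so they are powers of $\ell$.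

If $\pi_b\cong\pi_{b'}$, even over $\mathbb C$, then $\rho_b\cong\rho_{b'}$, and $b=b'$ by Proposition 9. Since $\ell\ge3$,
$$B_{\mathcal P}(m_N)\ \ge\ \Bigl(1-\frac2\ell\Bigr)N\ \ge\ \frac N3 .$$
By Lemma 2, $m_N\le|G|^{2g}=|G|^{N-1}$ and $m_N\to\infty$. As $N=\ell^k$ can be taken arbitrarily large, the numbers $B_{\mathcal P}(m)$ can be arbitrarily large, and the statement of Section 2 is true. $\blacksquare$
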